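# Colored partitions with bounded path sums and a product of modulus $2\ell+2k$

Arrange several copies of the positive integers in a zigzag array of $w$ rows, and form partitions whose parts are entries of the array. Restrict them by one rule: along every path from the top row to the bottom row, the multiplicities of the entries met add up to at most $k$. A column glued to the left edge, with entries of total $k$, fixes the initial conditions. The question, taken from Mirko Primc, "New partition identities for odd w odd", arXiv:2301.12484 (2023), is whether for $w=2\ell-1$ the generating function of these partitions is an infinite product whose exponents are periodic with period $2\ell+2k$. The answer is yes, with an explicit product. We begin with $k=1$, where one lattice path carries all the information, and afterwards ask what changes for larger $k$.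

Throughout, $(x;p)_\infty=\prod_{n\ge0}(1-xp^n)$, $\theta(x;p)=(x;p)_\infty(p/x;p)_\infty$, $(q)_r=\prod_{i=1}^r(1-q^i)$, and $1/(q)_r:=0$ for $r<0$. For a nonzero series $f$ in powers of $q^{1/2}$, $\operatorname{ord} f$ is its lowest exponent, and $\operatorname{ord}0=+\infty$.

## 1. Path sums at most one

**Definition (array).** Let $w\ge2$, $T=w+1$ and $e\in\{0,1\}$. A *site* is a pair of integers $(a,H)$ with $a\equiv H+e\pmod 2$; we call $H$ the *height*. The array $\mathcal N_{w,e}$ has one part of size $a$ at each site with $a\ge1$ and $2\le H\le T$. Height $T$ is the top row and height $2$ the bottom row. Two sites are *adjacent* if they differ by $\pm1$ in each coordinate. The *extended array* consists of all sites with $a\ge-1$, $2\le H\le T$. So it has one extra entry at the left end of each row: at $(0,H)$ if $H\equiv e$, at $(-1,H)$ if $H\not\equiv e$ (mod 2). A *downward path* is a choice of one site of the extended array at each height $T,T-1,\dots,2$, consecutive ones being adjacent.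

For $w=3$, $e=0$ (without the extra entries) the array is
$$\begin{matrix} H=4:&\ & &2& &4& &6& &\cdots\\ H=3:&\ &1& &3& &5& &7&\cdots\\ H=2:&\ & &2& &4& &6& &\cdots\end{matrix}$$
and $4,3,2$ (read from the top row down) is part of a downward path, as are $4,5,4$ and $2,1,2$.

**Definition (colored partition).** A colored partition is a finitely supported function $f\ge0$, with integer values, on the sites of $\mathcal N_{w,e}$. It is a partition of $n=\sum a\,f_{(a,H)}$.

**Definition (anchor, admissibility for $k=1$).** Let $I_e=\{0\le H\le T:H\equiv e \bmod 2\}$. The *anchor* of $H\in I_e$ is the extra site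
$$(-1,H+1)\ \text{ if }1\le H\le T-1,\qquad (0,T)\ \text{ if }H=T,\qquad (0,2)\ \text{ if }H=0 .$$
Fix $H_1\in I_e$, put the number $1$ at the anchor of $H_1$ and $0$ at the other extra sites. A colored partition is admissible if every downward path sum in the extended array is at most $1$.

*Width 2.* Take $w=2$, $e=0$. The array contains each positive integer once, odd ones above even ones, and a downward path is a pair of consecutive integers. So admissible partitions have no repeated and no consecutive parts. For $H_1=2$ the $1$ sits at $(-1,3)$; the only site below it is $(0,2)$, so there is no further condition. For $H_1=0$ the $1$ sits at $(0,2)$, below $(1,3)$, so the part $1$ is forbidden. The generating functions are, by the Rogers–Ramanujan identities, $1/\big((q;q^5)_\infty(q^4;q^5)_\infty\big)$ and $1/\big((q^2;q^5)_\infty(q^3;q^5)_\infty\big)$: periodic products of modulus $5=T+2$.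

*Width 3.* Take $w=3$, $e=0$, $H_1=2$. The $1$ sits at $(-1,3)$, and the only downward path through it is $(0,4),(-1,3),(0,2)$, so it imposes nothing. Write $2,4,\dots$ with subscripts $1$ (top) and $2$ (bottom). The admissible partitions are: $1$; $2_1$, $2_2$; $3$; $4_1$, $4_2$, $3+1$; $5$, $4_1+1$, $4_2+1$; $6_1$, $6_2$, $5+1$, $4_1+2_1$, $4_2+2_2$. (For instance $3+1$ is allowed since both parts lie in one row, while $4_1+2_2$ is excluded by the path $4,3,2$.) So the series starts $1+q+2q^2+q^3+3q^4+3q^5+5q^6+\cdots$.

**Proposition 1 (the case $k=1$).** Put $2N=T+2$ and $2h=T-H_1+1$. The generating function of admissible partitions is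
$$\frac{(q^{2N};q^{2N})_\infty}{(q;q)_\infty}\,\theta(q^{2h};q^{2N}).$$

In the width 2 example this gives $2N=5$ and $2h=2$ or $4$, as it should. In the width 3 example it gives $2N=6$, $2h=3$, that is, $(q^3;q^6)_\infty/\prod_{a\in\{1,2,4,5\}}(q^a;q^6)_\infty$, whose expansion is $1+q+2q^2+q^3+3q^4+3q^5+5q^6+\cdots$. Sections 2 to 4 prove Proposition 1.

## 2. For $k=1$ the parts are the peaks of a path

**Definition (path, peak).** A *path* is a sequence $P(a)$, $a\ge0$, such that each $(a,P(a))$ is a site with $0\le P(a)\le T$ and $|P(a+1)-P(a)|=1$. It has a *peak* at $(a,H)$, where $a\ge1$ and $H\ge2$, if $P(a)=H$ and $P(a-1)=P(a+1)=H-1$. Turns at height $1$ do not count as peaks.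

For example, with $T=4$, the path $2,3,2,1,2,1,0,1,0,\dots$ has peaks $(1,3)$ and $(4,2)$; it will correspond to the partition $4_2+1$.

**Lemma 1.** Sending a path to its set of peaks is a bijection from paths with $P(0)=H_1$ and finitely many peaks onto admissible partitions for $k=1$ and $H_1$. So their generating function is $\sum_P q^{\text{sum of the times of the peaks}}$.

*Proof.* **Step 1: translate admissibility into inequalities.** Two sites $(a,H),(a',H')$ of the extended array with $H\neq H'$ lie on a common downward path iff $|a-a'|\le|H-H'|$. Necessity is clear. For sufficiency, travel between them with $|a-a'|$ steps toward the target and the remaining (even) number of steps in pairs right–left; such a route never goes left of $\min(a,a')\ge-1$. The route extends to the top and bottom rows by zigzagging right–left. So every site is on a downward path, and admissibility says: $f\le1$, any two used sites satisfy $|a-a'|>|H-H'|$, and no used site shares a downward path with the anchor. Since $a-a'\equiv H-H'\pmod2$, the pair condition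 is
$$|a-a'|\ge|H-H'|+2. \tag{2.1}$$
(Distinct sites in one row satisfy it automatically.) The anchor condition is the single inequality
$$a-1\ge|H-1-H_1|\tag{2.2}$$
for each used site. We check the three cases. If $1\le H_1\le T-1$, no conflict means $a+1>|H-H_1-1|$; both sides have the same parity, so $a+1\ge|H-1-H_1|+2$. If $H_1=T$, no conflict means $a>T-H$, and by parity $a\ge T-H+2$, which is $a-1\ge T-(H-1)$. If $H_1=0$, no conflict means $a>H-2$, and by parity $a\ge H$, which is $a-1\ge H-1$.

**Step 2: the same inequalities describe paths.** Consider a stretch of path with no peak strictly inside it, ending with an up step into a peak $(a',H')$. Once the stretch steps up to a height $\ge2$ it must continue up to its end. So it either goes down to some height $\ge1$ and then straight up, or goes down to $0$, repeats $0,1,0$ some number of times, and then goes straight up. Given its endpoints it is unique: with $n$ steps from height $H$, the first form has lowest height $(H+H'-n)/2\ge1$, and the second form occurs exactly when $(H+H'-n)/2\le0$.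 (The number $n-H-H'$ of steps spent repeating $0,1,0$ is even.) Now count down steps and up steps as if there were no floor: $u=(n+H'-H)/2$, $d=(n-H'+H)/2$. A stretch from the start $(0,H_1)$ to $(a,H)$ exists iff $u\ge1$ and $d\ge0$ with $n=a$, that is, $a-1\ge H_1-H+1$ and $a-1\ge H-1-H_1$; this is (2.2). A stretch from a peak to the next, which also begins with a down step, exists iff $u\ge1$ and $d\ge1$; this is (2.1). After the last peak the path must go straight down and then continue $0,1,0,1,\dots$.

**Step 3: consecutive conditions suffice.** Let $f$ satisfy (2.1), (2.2), and order the used sites by $a$; values of $a$ are distinct by (2.1). By Step 2 there is exactly one path with these peaks. Conversely the peaks of a path satisfy (2.1) for consecutive peaks and (2.2) for the first. Then (2.1) holds for all pairs by adding the inequalities and using the triangle inequality. And (2.2) passes from $(a,H)$ to a later peak $(a',H')$, as $a'-1\ge a-1+|H'-H|+2\ge|H-1-H_1|+|H'-H|\ge|H'-1-H_1|$. $\square$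

## 3. Paths without walls and the series $F_m$

This section counts paths when there is neither ceiling nor floor; the walls come in Section 4. Give a site $(v,H)$ the coordinates
$$\alpha=\tfrac{v+H}2,\qquad\beta=\tfrac{v-H}2,\qquad\text{so } v=\alpha+\beta,\quad H=\alpha-\beta .$$
An up step is $\alpha\to\alpha+1$ and a down step is $\beta\to\beta+1$. A path from $(\alpha,\beta)$, with no walls, with $r$ peaks and straight down at the end, is determined by its peaks $(\alpha_i,\beta_i)$, which may be any with $\alpha<\alpha_1<\dots<\alpha_r$ and $\beta\le\beta_1<\dots<\beta_r$. (Go down $\beta_1-\beta$ steps, up $\alpha_1-\alpha$ steps, and so on; here turns up–down at all heights and at times $>v$ count as peaks.) The peak times are $\alpha_i+\beta_i$, so the two families of coordinates decouple. The sum of $q^{\text{sum}}$ over $r$ distinct elements of $\{x+1,x+2,\dots\}$ is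
$$E_r(x)=\frac{q^{rx+r(r+1)/2}}{(q)_r},\qquad E_r(x)=0\text{ for }r<0,$$
because subtracting $1,\dots,r$ from $r$ distinct positive integers leaves a partition with at most $r$ parts. So these paths have generating function $\sum_rE_r(\alpha)E_r(\beta-1)$. Those whose first step is up are the ones with $\beta_1=\beta$; their generating function is $q^\beta\sum_rE_r(\alpha)E_{r-1}(\beta)$. Here the two indices differ by one, so we allow any difference.

**Definition.** For $m\in\mathbb Z$ and $\alpha,\beta\in\frac12\mathbb Z$ with $\alpha+\beta\in\mathbb Z$,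
$$F_m(\alpha,\beta)=\sum_rE_{r+m}(\alpha)E_r(\beta-1).$$

With $s=r+m$, the lowest exponent of the $r$-th term is
$$\tfrac{s^2}2+\tfrac{r^2}2+s(\alpha+\tfrac12)+r(\beta-\tfrac12),\qquad r,s\ge0,\ s-r=m, \tag{3.1}$$
so $F_m$ is a well-defined Laurent series in $q^{1/2}$. For example $F_0(\alpha,\beta)=\sum_{r\ge0}q^{r^2+rv}/(q)_r^2$.

**Difference rules.** Directly from the definition, $E_r(x)-E_r(x+1)=q^{rx+r(r+1)/2}(1-q^r)/(q)_r$, hence
$$E_r(x)-E_r(x+1)=q^{x+1}E_{r-1}(x+1),\qquad E_r(x+c)=q^{cr}E_r(x). \tag{3.2}$$
Apply the first rule to $E_{r+m}(\alpha)$, respectively to $E_r(\beta-1)$ (and shift $r$ by one):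
$$F_m(\alpha,\beta)-F_m(\alpha+1,\beta)=q^{\alpha+1}F_{m-1}(\alpha+1,\beta), \tag{3.3}$$
$$F_m(\alpha,\beta)-F_m(\alpha,\beta+1)=q^{\beta}F_{m+1}(\alpha,\beta+1). \tag{3.4}$$

**Two types.** A path that has just stepped up will have a peak if it now steps down; otherwise it will not. So put
$$A_m(\alpha,\beta)=F_m(\alpha,\beta),\qquad B_m(\alpha,\beta)=q^\beta F_{m+1}(\alpha-1,\beta+1).$$
Then, with $v=\alpha+\beta$,
$$A_m(\alpha,\beta)=A_m(\alpha,\beta+1)+B_m(\alpha+1,\beta), \tag{3.5}$$
$$B_m(\alpha,\beta)=q^vA_m(\alpha,\beta+1)+B_m(\alpha+1,\beta). \tag{3.6}$$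
Indeed (3.5) is (3.4). For (3.6), rule (3.3) gives $F_{m+1}(\alpha-1,\beta+1)=F_{m+1}(\alpha,\beta+1)+q^{\alpha}F_m(\alpha,\beta+1)$; multiply by $q^\beta$. Equations (3.5), (3.6) say: step down or up, and pay $q^v$ when a path of type $B$ steps down. For every $m$ we have a solution of this recurrence.

**Lemma 2 (orders).**

1. $\operatorname{ord}F_m(\alpha,\beta)\ge\frac{m^2}4-\mathrm{const}(\alpha,\beta)$.
2. Let $v\ge T+1$ and $g=\frac{v-T-1}2\ge0$. At sites $(v,H)$ with $0\le H\le T$, $\operatorname{ord}A_m\ge\frac{m^2}2+|m|g$ and $\operatorname{ord}B_m\ge g+\frac{(m+1)^2}2$.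
3. At such sites $A_0=1+O(q^{v+1})$.

*Proof.* In (3.1), $r,s\ge0$ and $s-r=m$, so $\max(r,s)\ge|m|$ and $r+s\ge|m|$. For (1) use $\frac{x^2}2+\lambda x\ge\frac{x^2}4-\lambda^2$, valid since $(\frac x2+\lambda)^2\ge0$. For (2), $\alpha\ge\frac v2$ and $\beta\ge\frac{v-T}2$, so $\alpha+\frac12\ge g$ and $\beta-\frac12\ge g$; this gives the bound for $A_m$. For $B_m$ the exponents are $\beta+\frac{s^2+r^2}2+s(\alpha-\frac12)+r(\beta+\frac12)$ with $s-r=m+1$, where $\alpha-\frac12\ge0$, $\beta+\frac12\ge0$ and $\beta\ge g$. (3) is the formula for $F_0$ above. $\square$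

## 4. A ceiling, a floor, and two reflections

**Step 1: the recurrence for the true count.** For $0\le H\le T$ let $V_A(v,H)$ be the sum of $q^{\text{sum of peak times}}$ over paths on times $\ge v$ from $(v,H)$, inside $0\le P\le T$, with finitely many peaks, only peaks at times $>v$ and heights $\ge2$ being counted. For $H\ge2$ let $V_B(v,H)$ be the same sum with an extra factor $q^v$ whenever the first step is down. By Lemma 1 the generating function of Proposition 1 is $V_A(0,H_1)$.

These series are well defined. In a path of weight at most $n$, at times $\ge\max(n,v)+1$ no step up to a height $\ge2$ is possible, since it would lead to a peak at a time $>n$. So from then on the path goes down to $0$ and continues $0,1,0,1,\dots$, and there are finitely many such paths. Looking at the first step,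
$$V_A(v,H)=V_A(v+1,H-1)+V_B(v+1,H+1)\quad(1\le H\le T-1),$$
$$V_B(v,H)=q^vV_A(v+1,H-1)+V_B(v+1,H+1)\quad(2\le H\le T-1),$$
$$V_A(v,T)=V_A(v+1,T-1),\qquad V_B(v,T)=q^vV_A(v+1,T-1),\qquad V_A(v,0)=V_A(v+1,1).$$
After the step $0\to1$ the type is $A$, since a turn at height $1$ is not a peak.

**Step 2: what a combination of the $A_m,B_m$ must satisfy.** Let $\Phi_A=\sum_mc_mA_m$ and $\Phi_B=\sum_mc_mB_m$, evaluated at the coordinates of $(v,H)$. By (3.5), (3.6) they satisfy the recurrence of Step 1 as soon as

* (ceiling) $\sum_mc_mB_m(\alpha+1,\beta)=0$ whenever $\alpha-\beta=T$, so the up step from height $T$ contributes nothing;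
* (floor) $\sum_mc_mA_m(\alpha,\alpha)=\sum_mc_mA_m(\alpha+1,\alpha)$, so a path at height $0$ moves to height $1$ with type $A$.

**Step 3: each wall is a symmetry of the $F_m$.** For the ceiling, $B_m(\alpha+1,\beta)=q^\beta F_{m+1}(\alpha,\beta+1)$ with $\alpha=\beta+T$, and by (3.2) $F_y(\beta+T,\beta+1)=\sum_rq^{T(r+y)}E_{r+y}(\beta)E_r(\beta)$. Replacing $y$ by $-y$ and then $r$ by $r+y$,
$$F_{-y}(\beta+T,\beta+1)=q^{-Ty}F_y(\beta+T,\beta+1). \tag{4.1}$$
For the floor, (3.3) gives $A_m(\alpha,\alpha)-A_m(\alpha+1,\alpha)=q^{\alpha+1}F_{m-1}(\alpha+1,\alpha)$, and $F_z(\alpha+1,\alpha)=\sum_rq^{2(r+z)}E_{r+z}(\alpha-1)E_r(\alpha-1)$, so in the same way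
$$F_{-z}(\alpha+1,\alpha)=q^{-2z}F_z(\alpha+1,\alpha). \tag{4.2}$$
Write $y=m+1$ and $c(y)$ for the coefficient. The ceiling sum cancels in pairs $y,-y$ if $c(-y)=-q^{Ty}c(y)$. The floor sum, where $z=y-2$, cancels in pairs $y,4-y$ if $c(4-y)=-q^{2(y-2)}c(y)$. We want $c(1)=1$, because $m=0$ is the free count. The reflections in $0$ and $2$ move $y=1$ through all odd integers $y=1+2j$, that is, $m=2j$. Put $c=0$ at even $y$ and
$$c_j=(-1)^jq^{\frac{T-2}2j(j+1)-Tj}\qquad(y=1+2j). \tag{4.3}$$
Check: $y\to-y$ is $j\to-1-j$; this keeps $j(j+1)$ and adds $T(1+2j)=Ty$ to the exponent. And $y\to4-y$ is $j\to1-j$; the exponent changes by $\frac{T-2}2(2-4j)-T(1-2j)=2(2j-1)=2(y-2)$. Both change the sign.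

**Step 4: convergence.** By Lemma 2(1) the $j$-th terms of $\Phi_A,\Phi_B$ have order at least $\frac{T-2}2j(j+1)-Tj+j^2-O(|j|+1)$, which tends to $+\infty$. So the sums converge and may be rearranged, and Step 3 is justified.

**Step 5: the recurrence has one solution with the right behavior.** Let $v\ge T+1$. A path from $(v,H)$ without peaks never steps up to a height $\ge2$, so it is unique, and every other path has weight at least $v+1$; hence $V_A=1+O(q^{v+1})$. A path of type $B$ steps down at once or has a later peak, so $V_B=O(q^v)$. On the other side, $\frac{T-2}2j(j+1)-Tj+\frac12(2j)^2$ and the same expression with $(2j+1)^2$ are bounded below by a constant $-C$, $C\ge0$. By Lemma 2(2),(3), $\Phi_B=O(q^{g-C})$, all terms $j\ne0$ of $\Phi_A$ have order at least $g-C$, and the term $j=0$ is $1+O(q^{v+1})$. So $\operatorname{ord}(\Phi-V)\ge g-C$ at all sites of the strip at time $v$. But $\Phi-V$ satisfies the recurrence, which expresses values at time $v$ through values at time $v+1$ with coefficients $1$ or $q^v$. So its order at time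 $v\ge0$ is at least the minimal order at any later time, which tends to infinity. Therefore $\Phi=V$ at all $v\ge0$.

**Step 6: evaluation.** We need $F_m$ at $v=0$. Collecting exponents,
$$F_m(\tfrac H2,-\tfrac H2)=q^{\frac{mH}2+\frac{m(m+1)}2}\sum_r\frac{q^{r(r+m)}}{(q)_r(q)_{r+m}}=\frac{q^{\frac{mH}2+\frac{m(m+1)}2}}{(q;q)_\infty}. \tag{4.4}$$
The last equality is the Durfee rectangle identity: for $m\ge0$, sort all partitions by the largest $r$ such that a rectangle with $r$ rows and $r+m$ columns fits into the diagram; to its right is a partition with at most $r$ parts, below it one with parts at most $r+m$. For $m<0$ put $s=r+m$ and use the case $-m$. With $m=2j$, the total exponent is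
$$\tfrac{T-2}2j(j+1)-Tj+jH_1+j(2j+1)=Nj(j+1)-2hj,\qquad 2N=T+2,\ 2h=T-H_1+1 .$$
So $V_A(0,H_1)=(q;q)_\infty^{-1}\sum_j(-1)^jq^{Nj(j+1)-2hj}$. The Jacobi triple product $\sum_j(-1)^jp^{j(j-1)/2}x^j=(p;p)_\infty\theta(x;p)$ with $p=q^{2N}$, $x=pq^{-2h}$, together with $\theta(p/x;p)=\theta(x;p)$, gives Proposition 1. $\square$

## 5. Bound $k$: the statement, and what changes

**Definition (general boundary).** Keep $w,T,e$ and the extended array. Give numbers $d_H\in\mathbb N_0$ for $H\in I_e$ with $k=\sum_Hd_H>0$. Put $d_H$ at the anchor of $H$, for each $H\in I_e$, and $0$ at the other extra sites. A colored partition is admissible if every downward path sum in the extended array is at most $k$. Let $H_1\ge\dots\ge H_k$ be the sequence in which each $H$ occurs $d_H$ times.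

**The array of the original question.** Fix $\ell\ge2$ and $w=2\ell-1$. The array $\mathcal N_w^{\text{odd}}$ has rows $2i-1$ ($1\le i\le\ell$) consisting of $2_i,4_i,6_i,\dots$ and rows $2i$ ($1\le i\le\ell-1$) consisting of $1_i,3_i,5_i,\dots$, numbers increasing by one to the right along any diagonal. Each row gets an extra leftmost entry, at value $0$ in odd rows and at value $-1$ in even rows; from bottom to top these are
$$[k_0,k_1,0,k_2,0,\dots,0,k_{\ell-1},k_\ell],\qquad k_i\in\mathbb N_0,\quad k=k_0+\dots+k_\ell>0 .$$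
Row $r$ has height $H=w+2-r$, so odd rows have even height. This is the case $T=2\ell$, $e=0$, $d_{2i}=k_i$: from the bottom we find $k_0$ at $(0,2)$, $k_1$ at $(-1,3)$, $0$ at $(0,4)$, $k_2$ at $(-1,5)$, …, $k_{\ell-1}$ at $(-1,2\ell-1)$, $k_\ell$ at $(0,2\ell)$. Let $a_n$ be the number of admissible colored partitions of $n$, with $a_0=1$. A power series is an *infinite periodic product with modulus $M$* if it equals $\prod_{j\ge1}(1-q^j)^{-c_j}$ with integers $c_j=c_{j+M}$, possibly negative. The conjecture is that $\sum a_nq^n$ is such a product with modulus $2\ell+2k$, for all $\ell\ge2$ and all $k_0,\dots,k_\ell$ with $k>0$.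

**Theorem 1.** Let $N=\ell+k$. Let $i_1\ge\dots\ge i_k$ be the sequence in which each $i\in\{0,\dots,\ell\}$ occurs $k_i$ times, and put $h_t=\ell-i_t+t-\frac12$. Then $\frac12\le h_1<\dots<h_k\le N-\frac12$ and
$$\sum_{n\ge0}a_nq^n=\left(\frac{(q^{2N};q^{2N})_\infty}{(q;q)_\infty}\right)^k\prod_{t=1}^k\theta(q^{2h_t};q^{2N})\prod_{1\le s<t\le k}\theta(q^{h_t-h_s};q^{2N})\,\theta(q^{h_t+h_s};q^{2N}).$$
In particular the conjecture is true.

**Theorem 2.** For all $w\ge2$, $e\in\{0,1\}$ and $d_H$ as above, put $2N=w+1+2k$ and $2h_t=T-H_t+2t-1$. The generating function of admissible colored partitions from $\mathcal N_{w,e}$ is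
$$\left(\frac{(q^{2N};q^{2N})_\infty}{(q;q)_\infty}\right)^k\prod_{t}\theta(q^{2h_t};q^{2N})\prod_{s<t}\theta(q^{h_t-h_s};q^{2N})\,\theta(q^{h_t+h_s};q^{2N}),$$
an infinite periodic product with modulus $w+1+2k$.

Theorem 1 is the case $T=2\ell$, $e=0$, $H_t=2i_t$, and Proposition 1 is the case $k=1$. Other cases: $w=2n+1$, $e=1$ has odd numbers in rows $1,3,\dots$, initial column $[d_1,0,d_3,0,\dots,d_{2n+1}]$ from the bottom, and modulus $2n+2+2k$; width $w=2n$ has modulus $2n+1+2k$.

**Why the right side is a periodic product.** We have $1\le2h_t\le T+2k-1=2N-1$ and $h_{t+1}-h_t=\frac{H_t-H_{t+1}}2+1\ge1$. All $H_t$ have the same parity, so $h_t\pm h_s\in\mathbb Z$. For $s<t$, $1\le h_t-h_s\le\frac T2+k-1=N-1$ and $2\le h_t+h_s\le2N-2$. For an integer $1\le a\le2N-1$, $\theta(q^a;q^{2N})=\prod_{j\equiv a}(1-q^j)\prod_{j\equiv-a}(1-q^j)$, with congruences mod $2N$ and $j\ge1$. So every factor is periodic with modulus $2N$.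

**A test with $k=2$.** Let $\ell=2$ and $(k_0,k_1,k_2)=(1,0,1)$. There are $1$s at $(0,2)$ and $(0,4)$. The path $(0,4),(1,3),(0,2)$ gives $f_1=0$. The paths $(2,4),(1,3),(0,2)$ and $(0,4),(1,3),(2,2)$ give $f_{2_1}\le1$ and $f_{2_2}\le1$, and $(2,4),(3,3),(2,2)$ gives $f_{2_1}+f_3+f_{2_2}\le2$. Up to $n=5$ the admissible partitions are: $2_1$, $2_2$; $3$; $4_1$, $4_2$, $2_1+2_2$; $5$, $3+2_1$, $3+2_2$. So the series is $1+2q^2+q^3+3q^4+3q^5+\cdots$. The theorem gives $N=4$, $h=(\frac12,\frac72)$, hence exponents $(c_1,\dots,c_8)=(0,2,1,0,1,2,0,0)$, and the expansion agrees.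

**Three changes.** For $k=1$ admissibility was a condition on pairs of parts, and each part was a peak of the one path. For $k\ge2$ the bound on sums is not a condition on pairs, and one must cut the array into $k$ paths (Section 6). The $k$ paths are not independent, and the interaction has to be built into the coefficients $c$ (Sections 7 to 9). Last, the Jacobi triple product must be replaced by its analogue in $k$ variables (Sections 10 and 11).

## 6. Arrays and nested $k$-tuples of paths

**Definition (nested tuple).** A nested tuple is a sequence of paths $P_1\ge P_2\ge\dots\ge P_k$ (pointwise), as in Section 2, with finitely many peaks in total.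

**Proposition 2.** Putting $f_{(a,H)}=\#\{t:P_t\text{ has a peak at }(a,H)\}$ gives a bijection from nested tuples with $P_t(0)=H_t$ onto admissible colored partitions. Hence their generating function equals $\sum q^{\text{sum of the times of all peaks}}$ over these tuples.

In the proof, sites $(a,H)$ have $a\ge0$ and $0\le H\le T$ when they belong to paths. Put $K_H=\sum_{H'\ge H}d_{H'}$.

**Step 1: encode a nested tuple by counting functions.** Let $N(a,H)=\#\{t:P_t(a)\ge H\}$ at sites. Then $N$ takes values in $\{0,\dots,k\}$, $N=k$ at heights $0$ and $1$ (at a site of height $1$ all $P_t(a)$ are odd), and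
$$N(a,H)\ge N(a\pm1,H+1)\quad\text{whenever both are sites.} \tag{6.1}$$
Conversely let $N$ have these properties. Applying (6.1) twice, $N(a,H)\ge N(a+1,H+1)\ge N(a,H+2)$, so $N(a,\cdot)$ is weakly decreasing. Put $P_t(a)=\max\{H:N(a,H)\ge t\}$; this exists because of heights $0,1$, and it gives back $N$. If $P_t(a)=H\ge2$, then $N(a\pm1,H-1)\ge N(a,H)\ge t$, so $P_t(a\pm1)\ge P_t(a)-1$; if $P_t(a)\le1$ this is trivial. So consecutive values differ by at most $1$, hence by exactly $1$ by parity. Clearly $P_1\ge P_2\ge\cdots$. So tuples of nested paths and functions $N$ correspond bijectively.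

**Step 2: recover $N$ from the peaks.** Let $a\ge1$ and $H\ge2$. If $P_t(a-1)\ge H+1$ or $P_t(a+1)\ge H+1$, then $P_t(a)\ge H$. If $P_t(a)\ge H$ and neither holds, then by parity $P_t(a\pm1)\le H-1$, so $P_t$ has a peak at $(a,H)$; and conversely. Since the paths are nested, the sets $\{t:P_t(a\pm1)\ge H+1\}$ are initial segments of $\{1,\dots,k\}$, so their union has the larger of the two sizes:
$$N(a,H)=f_{(a,H)}+\max\big(N(a-1,H+1),N(a+1,H+1)\big),\qquad N(\cdot,T+1):=0. \tag{6.2}$$
Also $N(0,H)=K_H$ when $P_t(0)=H_t$. By downward induction on $H$, $f$ determines $N$. So the map is injective.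

*Example.* Take $\ell=2$, $(1,0,1)$, and the partition $3+2_1$, so $T=4$, $H_1=4$, $H_2=0$. By (6.2), $N(2,4)=1$, $N(1,3)=1$, $N(3,3)=1+1=2$, $N(2,2)=N(4,2)=2$, and $N(5,3)=N(6,2)=0$. So $P_1=4,3,4,3,2,1,0,1,\dots$ and $P_2=0,1,2,3,2,1,0,1,\dots$. The part $2_1$ is a peak of $P_1$ and the part $3$ is a peak of $P_2$.

**Step 3: which $f$ occur.** Let $f\ge0$ be finitely supported. Define $N$ by (6.2), $N(0,H)=K_H$, and $N=k$ at heights $0,1$. (These agree at $a=0$: $K_0=k$ if $e=0$, and $K_1=k$ if $e=1$.) This $N$ comes from a nested tuple iff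

* (i) $N(a,H)\le k$ for all $a\ge1$, $H\ge2$, and
* (ii) $N(1,H+1)\le K_H$ for all $H\in I_e$, $1\le H\le T-1$.

Indeed (6.1) at $a\ge1$, $H\ge2$ is part of (6.2). At $a\ge1$ and $H\le1$ it follows from (i) and $K_2\le k$ (if $H=1$), or reads $k\ge k$ (if $H=0$). At $a=0$, $H\ge1$ it is (ii), and at $(0,0)$ it reads $k\ge k$. Necessity of (i) and (ii) is clear. When (i), (ii) hold, the resulting tuple has $P_t(0)=\max\{H:K_H\ge t\}=H_t$, and its peak counts satisfy (6.2) with the same $N$, so they equal $f$. It remains to show that admissibility is equivalent to (i) and (ii).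

**Step 4: compare with maximal path sums.** Let $L(a,H)$ be the maximal sum over downward path segments from height $T$ to $(a,H)$ in the extended array, both ends included. Admissible means $L(\cdot,2)\le k$.

*Claim.* If (ii) holds, then $L(a,H)=N(a,H)$ for $a\ge1$; $L(-1,H+1)=K_H$ for $H\in I_e$, $1\le H\le T-1$; and $L(0,H)=K_H$ for $H\in I_e$, $H\ge2$, with the exception that $L(0,2)=d_0+K_2=k$ if $e=0$. Moreover the statements at heights $\ge H_0$ use (ii) only for $H\ge H_0$.

The proof is by downward induction on the height.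

* At height $T$: $L(a,T)=f_{(a,T)}=N(a,T)$ for $a\ge 1$, and $L(0,T)=d_T=K_T$ or $L(-1,T)=d_{T-1}=K_{T-1}$.
* For $1\le H\le T-2$, the only site above $(-1,H+1)$ is $(0,H+2)$, and $H+2\ge3$; so $L(-1,H+1)=d_H+K_{H+2}=K_H$.
* For $2\le H\le T-1$, $L(0,H)$ is the entry plus $\max(L(-1,H+1),L(1,H+1))=\max(K_H,N(1,H+1))=K_H$, by (ii). The entry is $d_0$ if $H=2$, $e=0$, and $0$ otherwise.
* For $a\ge1$ and $2\le H\le T-1$, $L$ satisfies (6.2): for $a=1$ it uses $L(0,H+1)$ with $H+1\ge3$, which equals $K_{H+1}=N(0,H+1)$.

**Step 5: the equivalence.** Let (i), (ii) hold. By the claim, at height $2$: $L(a,2)=N(a,2)\le k$ for $a\ge1$, $L(0,2)=k$ if $e=0$, and $L(-1,2)=K_1=k$ if $e=1$. So $f$ is admissible.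

Conversely let $f$ be admissible and suppose (ii) fails. Take the largest $H$ with $N(1,H+1)>K_H$. The claim is available at heights $\ge H+1$, so $L(1,H+1)=N(1,H+1)>K_H$. If $H=1$, then $(1,2)$ is in the bottom row and $L(1,2)>K_1=k$, a contradiction. If $H\ge2$, continue the best segment by $(1,H+1)\to(0,H)\to(-1,H-1)\to(0,H-2)\to(-1,H-3)\to\cdots$ down to height $2$. It meets $d_{H-2}$ at $(-1,H-1)$, $d_{H-4}$ at $(-1,H-3)$, and so on, ending with $d_0$ at $(0,2)$ if $e=0$ (if $H=2$ this is the only extra entry that counts) or $d_1$ at $(-1,2)$ if $e=1$. The total exceeds $K_H+d_{H-2}+d_{H-4}+\dots=k$, a contradiction. So (ii) holds, and by the claim $L=N$ for $a\ge1$. By (6.2), $N(a,H)\le N(a+1,H-1)\le\dots\le N(a+H-2,2)=L(a+H-2,2)\le k$, which is (i). $\square$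

## 7. Two paths at one site

We now have $k$ paths, weakly nested. A natural plan is to count independent tuples, each path by Section 4, and to remove the crossing ones by the usual exchange of tails: if $P_t$ and $P_{t+1}$ meet at a site and then cross, swap the rest of the two paths, and let the tuples cancel in pairs. Here is where it breaks. In the example of Section 6 both paths are at the site $(3,3)$ at time $3$; the first came from above (type $A$), the second from below (type $B$). The next steps can be (first, second) $=$ (down, up), which violates nestedness and makes no peak at time $3$, or (up, down), which makes a peak of the second path there and has the extra factor $q^3$. The exchange of tails matches these two cases, but their weights differ by $q^3$. The weight is not a product over steps; it remembers how a path arrived, and exchanging tails does not preserve it.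

The way out is to cancel generating functions and not single tuples. Suppose paths $t,t+1$ are at $(\alpha,\beta)$, path $t$ steps down and path $t+1$ steps up, whatever their types before. Afterwards path $t$ has type $A$ at $(\alpha,\beta+1)$ and path $t+1$ has type $B$ at $(\alpha+1,\beta)$. In terms of the functions of Section 3 the two factors are
$$A_m(\alpha,\beta+1)\,B_{m'}(\alpha+1,\beta)=q^\beta F_m(\alpha,\beta+1)\,F_{m'+1}(\alpha,\beta+1): \tag{7.1}$$
the same function at the same argument, with indices $m$ and $m'+1$. So a sum of such products vanishes if the coefficients are antisymmetric under exchange of $m$ and $m'+1$. With $y_t=m_t+t$ this is antisymmetry in $y_t,y_{t+1}$. For $t=1$ we have $y_1=m_1+1$, the variable that the ceiling reflected in Section 4. The floor reflected $m-1$; for the lowest path, $m_k-1=y_k-(k+1)$. So the coefficients should be antisymmetric, up to powers of $q$, under all exchanges $y_t\leftrightarrow y_{t+1}$, under $y_1\to-y_1$, and under $y_k\to2(k+1)-y_k$.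

## 8. The coefficients and four rules

**Definition.** Let $\kappa=k+1$ and $y^0=(1,2,\dots,k)$. Let $O$ be the set of $y\in\mathbb Z^k$ of the form
$$y_t=\varepsilon_t\pi(t)+2\kappa n_t,\qquad \pi\in S_k,\ \varepsilon_t=\pm1,\ n_t\in\mathbb Z .$$
The numbers $\pm1,\dots,\pm k$ are distinct mod $2\kappa$, so the representation is unique. Put $\operatorname{sgn}(y)=\operatorname{sgn}(\pi)\prod_t\varepsilon_t$,
$$\Psi(y)=\sum_t\Big(\frac{T-2}{4\kappa}y_t^2-\frac T2y_t\Big),\qquad c(y)=\operatorname{sgn}(y)\,q^{\Psi(y)-\Psi(y^0)}\ (y\in O),\qquad c(y)=0\ (y\notin O).$$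

For $k=1$, $O$ is the set of odd integers and $c(1+2j)$ is (4.3). In general the exponent is an integer: the quadratic part is $(T-2)\sum_t(\varepsilon_t\pi(t)n_t+\kappa n_t^2)$, and $\sum_ty_t-\sum_tt$ is even. The set $O$ is stable under the following operations, each of which changes $\operatorname{sgn}$, and $\Psi$ changes as indicated:

* (S) $c$ changes sign when $y_t,y_{t+1}$ are interchanged ($\Psi$ is symmetric).
* (T) $c(-y_1,y_2,\dots)=-q^{Ty_1}c(y)$ (only the linear term changes).
* (B) $c(\dots,2\kappa-y_k)=-q^{2(y_k-\kappa)}c(y)$. Here $(2\kappa-y_k)^2-y_k^2=4\kappa(\kappa-y_k)$, so $\Psi$ changes by $(T-2)(\kappa-y_k)-T(\kappa-y_k)=2(y_k-\kappa)$.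

Put $m_t=y_t-t$. For types $X^{(t)}\in\{A,B\}$ and arguments $s_t=(\alpha_t,\beta_t)$ define
$$\Phi=\sum_yc(y)\prod_{t=1}^kX^{(t)}_{m_t}(s_t). \tag{8.1}$$

**Convergence.** By Lemma 2(1) the $y$-term has order at least $\Psi(y)-\Psi(y^0)+\frac14\sum_tm_t^2-O\big(\sum_t|m_t|+1\big)$. As $T\ge2$, this tends to $+\infty$ with $|y|$. So (8.1) converges in $\mathbb Z((q^{1/2}))$ and may be rearranged.

In the following rules the types and arguments not mentioned are arbitrary.

**(V1)** $\Phi=0$ if $X^{(t)}=A$ at $(\alpha,\beta+1)$ and $X^{(t+1)}=B$ at $(\alpha+1,\beta)$. By (7.1) the two factors are $q^\beta F_{y_t-t}(\alpha,\beta+1)F_{y_{t+1}-t}(\alpha,\beta+1)$, symmetric in $y_t,y_{t+1}$. By (S), $\Phi=-\Phi$.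

**(V2)** $\Phi=0$ if $X^{(1)}=B$ at $(\alpha+1,\beta)$ with $\alpha-\beta=T$. The factor is $q^\beta F_{y_1}(\beta+T,\beta+1)$. By (4.1) the change $y_1\to-y_1$ multiplies it by $q^{-Ty_1}$; by (T) it multiplies $c$ by $-q^{Ty_1}$. So the terms of $y_1$ and $-y_1$ cancel.

**(V3)** If $X^{(k)}=A$ and $s_k=(\alpha,\alpha)$, then $\Phi$ does not change when $s_k$ is replaced by $(\alpha+1,\alpha)$. By (3.3) the difference has $k$-th factor $q^{\alpha+1}F_z(\alpha+1,\alpha)$ with $z=m_k-1=y_k-\kappa$. The change $y_k\to2\kappa-y_k$ is $z\to-z$; by (4.2) it multiplies the factor by $q^{-2z}$, and by (B) it multiplies $c$ by $-q^{2z}$. The terms cancel.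

**(V4)** If $t<k$, $X^{(t)}=X^{(t+1)}=A$ and $s_{t+1}=(\alpha+1,\beta)$, then $\Phi$ does not change when $s_t=(\alpha,\beta)$ is replaced by $(\alpha+1,\beta)$. By (3.3) the difference contains $q^{\alpha+1}F_{m_t-1}(\alpha+1,\beta)F_{m_{t+1}}(\alpha+1,\beta)$, whose indices are $y_t-t-1$ and $y_{t+1}-t-1$. Use (S).

Rule (V4) has no counterpart for $k=1$. It is needed because several paths can be at height $0$ together, while (V3) speaks only of the last one.

## 9. The nested path count equals $\Phi$

**Definition (state).** A state $\sigma$ at time $v\ge0$ consists of sites $(v,P_t)$ with $T\ge P_1\ge\dots\ge P_k\ge0$ and a type $A$ or $B$ for each $t$, type $B$ being allowed only if $P_t\ge2$. Let $V(\sigma)$ be the generating function of its nested continuations (nested tuples of paths on times $\ge v$ starting at the given sites, finitely many peaks). The weight is $q$ to the sum of the times of all peaks at times $>v$ and heights $\ge2$, plus $v$ for each type-$B$ path whose first step is down. Let $\Phi(\sigma)$ be (8.1) with the types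 and sites of $\sigma$.

As in Section 4, $V(\sigma)$ is well defined: in a continuation of weight at most $n$, no path steps up to a height $\ge2$ at a time $\ge\max(n,v)+1$, so from then on each path goes down to $0$ and then continues $0,1,0,1,\dots$; there are finitely many such continuations.

**Proposition 3.** $V(\sigma)=\Phi(\sigma)$ for every state at every time $v\ge0$.

**Step 1: the recurrence for $V$.** We have $V(\sigma)=\sum q^{v\cdot\#\{\text{type-}B\text{ paths stepping down}\}}\,V(\sigma')$ over all choices of first steps such that paths at height $T$ step down, paths at height $0$ step up, and no pair $t,t+1$ at the same site has $t$ stepping down and $t+1$ stepping up. The last condition is exactly nestedness of the new positions, because paths at different sites differ in height by at least $2$. The new types in $\sigma'$ are $A$ after a down step, $B$ after an up step to a height $\ge2$, and $A$ after the step $0\to1$. With these types, the peaks at time $v+1$ are paid for in $V(\sigma')$.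

**Step 2: $\Phi$ lets paths leave the floor.** The paths at height $0$ form a last block $j,\dots,k$; they have type $A$ and argument $(\alpha,\alpha)$ with $\alpha=\frac v2$. Replace $(\alpha,\alpha)$ by $(\alpha+1,\alpha)$ for $t=k$ by (V3), and then for $t=k-1,\dots,j$ in turn by (V4) with $\beta=\alpha$. The value of $\Phi$ does not change, and these paths are now at $(v+1,1)$ with type $A$, as in Step 1.

**Step 3: $\Phi$ satisfies the same recurrence.** Expand each factor with $H\ge1$ by (3.5) or (3.6) into a down term and an up term. Since (8.1) is linear in each factor, $\Phi(\sigma)$ becomes the sum over all independent choices of directions, with weight $q^v$ for each type-$B$ path stepping down; down steps give type $A$, up steps (to a height $\ge2$) give type $B$. A choice in which $t$ steps down and $t+1$ steps up from the same site contributes $0$ by (V1). Consider a choice in which some path at height $T$ steps up, and let $t$ be the first such. If $t=1$ it contributes $0$ by (V2). If $t\ge2$, path $t-1$ is at the same site and steps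 down, so it contributes $0$ by (V1). The remaining choices are exactly those of Step 1, with the same weights.

**Step 4: behavior for large $v$.** Let $v\ge T+1$, $g=\frac{v-T-1}2$. First $V$. If all types are $A$, the only continuation without peaks is "each path straight down, then $0,1,0,1,\dots$". It is nested: two paths keep their distance until the lower reaches $0$, and afterwards the upper one has the same parity and is $\ge0$. Every other continuation has weight at least $v+1$, so $V=1+O(q^{v+1})$. If some type is $B$, that path steps down at once (weight at least $v$) or has a later peak, so $V=O(q^v)$.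

Now $\Phi$. The expression $\Psi(y)-\Psi(y^0)+\frac12\sum_t(m_t\text{ or }m_t+1)^2$, with any choice of alternatives, is a quadratic polynomial in $y$ whose squares have coefficient $\frac{T-2}{4\kappa}+\frac12>0$ and without mixed terms. So it is bounded below by $-C$, with $C\ge0$ independent of $v$ and of the state. By Lemma 2(2), if some type is $B$ every term of (8.1) has order at least $g-C$. If all types are $A$, every term with $y\ne y^0$ has some $m_t\ne0$ and order at least $g-C$, and the term $y=y^0$ is a product of factors $A_0=1+O(q^{v+1})$, with $c(y^0)=1$.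

**Step 5: conclusion.** So $\operatorname{ord}(\Phi-V)\ge g-C$ for all states at time $v\ge T+1$. By Steps 1 to 3, $\Phi-V$ at time $v$ is a finite combination of its values at time $v+1$ with coefficients $q^j$, $j\ge0$. Its order at time $v$ is therefore at least its minimal order at any later time, so it is infinite. $\square$

## 10. The count as a determinant

Let $G$ be the generating function of Theorem 2. By Proposition 2 it is $V$ of the state at time $0$ with $P_t=H_t$ and all types $A$. Proposition 3 and (4.4) give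
$$(q;q)_\infty^k\,G=\sum_{y\in O}\operatorname{sgn}(y)\,q^{\Psi(y)-\Psi(y^0)+\sum_t\left(\frac{m_tH_t}2+\frac{m_t(m_t+1)}2\right)},\qquad m_t=y_t-t.$$

**Step 1: simplify the exponent.** It is a quadratic polynomial in $y$ that vanishes at $y^0$. The coefficient of $y_t^2$ is $\frac{T-2}{4\kappa}+\frac12=\frac{T+2k}{4\kappa}=\frac N{2\kappa}$, and that of $y_t$ is $-\frac T2+\frac{H_t}2-t+\frac12=-h_t$. So the exponent is $X(y)-X(y^0)$ with $X(y)=\sum_t\big(\frac N{2\kappa}y_t^2-h_ty_t\big)$.

**Step 2: sum over $\pi,\varepsilon,n$.** Insert $y_t=\varepsilon_t\pi(t)+2\kappa n_t$. Then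
$$X(y)=\sum_j\frac N{2\kappa}j^2+\sum_t\Big(2N\varepsilon_t\pi(t)n_t+2N\kappa n_t^2-h_t(\varepsilon_t\pi(t)+2\kappa n_t)\Big).$$
With $p=q^{2N}$ and $u_t=q^{-h_t}$, the $t$-th summand is the exponent of $p^{\kappa n^2}u_t^{2\kappa n}(p^nu_t)^{\varepsilon j}$, where $j=\pi(t)$, $n=n_t$, $\varepsilon=\varepsilon_t$. The factor $\sum_jN j^2/(2\kappa)$ cancels against $X(y^0)=\sum_t(\frac N{2\kappa}t^2-th_t)$, and
$$(q;q)_\infty^k\,G=q^{\sum_tth_t}\det_{1\le t,j\le k}\big(D_j(u_t)\big),\qquad D_j(u)=\sum_{n\in\mathbb Z}p^{\kappa n^2}u^{2\kappa n}\big((p^nu)^j-(p^nu)^{-j}\big). \tag{10.1}$$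
The quadratic form in $X$ is positive definite, so all series converge absolutely for $0<q<1$, and we may read (10.1) as an identity of functions of such $q$.

## 11. Macdonald's identity of type $C_k^{(1)}$

**Lemma 3.** For $0<|p|<1$ and $u_t\in\mathbb C^*$,
$$\det\big(D_j(u_t)\big)=(p;p)_\infty^k\,P(u),\qquad P(u)=\prod_t\big(-u_t^{-1}\theta(u_t^2;p)\big)\prod_{s<t}Q(u_s,u_t),$$
$$Q(u_s,u_t)=(u_t+u_t^{-1}-u_s-u_s^{-1})\prod_{n\ge1}\prod_{\pm,\pm}(1-p^nu_s^{\pm1}u_t^{\pm1}).$$

**Step 1: symmetries and zeros of $D_j$.** Replacing $n$ by $-n$ gives $D_j(1/u)=-D_j(u)$. Since $\kappa n^2+2\kappa n=\kappa(n+1)^2-\kappa$, replacing $n$ by $n-1$ gives $D_j(pu)=p^{-\kappa}u^{-2\kappa}D_j(u)$. Hence $D_j(u)=0$ for $u=\pm1$. If $u=\pm p^{1/2}$, then $u=p\cdot u^{-1}$, so $D_j(u)=p^{-\kappa}u^{2\kappa}D_j(u^{-1})=-D_j(u)$, and again $D_j(u)=0$. The same holds at all $p^{\mathbb Z}$-multiples of these four points.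

**Step 2: $\det/P$ is constant.** Since $u_t+u_t^{-1}-u_s-u_s^{-1}=-u_s^{-1}(1-u_su_t)(1-u_s/u_t)$, we have $Q(u_s,u_t)=-u_s^{-1}\theta(u_su_t;p)\theta(u_s/u_t;p)$. As a function of $u_1$, $P$ is therefore a constant times
$$u_1^{-1}\theta(u_1^2;p)\prod_{s\ge2}u_1^{-1}\theta(u_1u_s;p)\,\theta(u_1/u_s;p).$$
Fix $u_2,\dots,u_k$ such that this constant is nonzero. Then $u_s^2\notin p^{\mathbb Z}$ and $u_s\notin u_t^{\pm1}p^{\mathbb Z}$ for $2\le s<t$. So the zeros, at $u_1\in\{\pm1,\pm p^{1/2}\}p^{\mathbb Z}$ and $u_1\in u_s^{\pm1}p^{\mathbb Z}$, are all simple. The determinant vanishes at all of them: at the former by Step 1, at the latter because the rows $1$ and $s$ are proportional. From $\theta(px;p)=-x^{-1}\theta(x;p)$ we get $\theta(p^2u^2;p)=p^{-1}u^{-4}\theta(u^2;p)$. So under $u_1\to pu_1$ the displayed function is multiplied by $p^{-2}u_1^{-4}(p^{-1}u_1^{-2})^{k-1}=p^{-\kappa}u_1^{-2\kappa}$, as is the determinant. Hence $\det/P$ is holomorphic in $u_1\in\mathbb C^*$ and invariant under $u_1\to pu_1$. It is bounded, so constant in $u_1$.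 Both $\det$ and $P$ are antisymmetric in $u_1,\dots,u_k$, so the ratio is symmetric and is constant in each variable on the connected open set $P\ne0$. Call the constant $C(p)$.

**Step 3: evaluate at roots of unity.** Take $u_t=\omega^t$ with $\omega=e^{\pi i/\kappa}$. As $\omega^{2\kappa}=1$,
$$D_j(\omega^t)=\Big(\sum_np^{\kappa n^2+jn}\Big)(\omega^{tj}-\omega^{-tj}).$$
Now $u^j-u^{-j}$ is $u-u^{-1}$ times a monic polynomial of degree $j-1$ in $u+u^{-1}$, so $\det(u_t^j-u_t^{-j})=\prod_t(u_t-u_t^{-1})\prod_{s<t}(u_t+u_t^{-1}-u_s-u_s^{-1})$. This is nonzero at $u_t=\omega^t$, since $\omega^{2t}\ne1$ and the numbers $2\cos(\pi t/\kappa)$, $1\le t\le k$, are distinct. Since $-u^{-1}\theta(u^2;p)=(u-u^{-1})\prod_{n\ge1}(1-p^nu^2)(1-p^nu^{-2})$, these factors also occur in $P$, and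
$$C(p)=\frac{\prod_{j=1}^k\sum_np^{\kappa n^2+jn}}{\prod_{n\ge1}\Pi_n},\qquad\Pi_n=\prod_t(1-p^n\omega^{\pm2t})\prod_{s<t}(1-p^n\omega^{\pm s\pm t}),$$
with all sign choices included in the products.

**Step 4: the numerator.** By the Jacobi triple product $\sum_np^{\kappa n^2+jn}=(p^{2\kappa};p^{2\kappa})_\infty(-p^{\kappa+j};p^{2\kappa})_\infty(-p^{\kappa-j};p^{2\kappa})_\infty$. For $1\le j\le k$ the residues $\kappa\pm j$ mod $2\kappa$ are all residues other than $0,\kappa$, each once. So the numerator is
$$(p^{2\kappa};p^{2\kappa})_\infty^k\,\frac{(-p;p)_\infty}{(-p^\kappa;p^\kappa)_\infty}=(p^{2\kappa};p^{2\kappa})_\infty^{k-1}\,(p^\kappa;p^\kappa)_\infty\,(-p;p)_\infty .$$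

**Step 5: the denominator.** We count exponents of $\omega$ mod $2\kappa$. Let $S=\mathbb Z_{2\kappa}\setminus\{0,\kappa\}=\{\pm1,\dots,\pm k\}$. Sorting ordered pairs $(x,y)\in S^2$ by $y=x$, $y=-x$, and the rest, as multisets
$$\{x+y:x,y\in S\}=\{2x:x\in S\}\ \cup\ 2k\cdot\{0\}\ \cup\ 2\cdot\{\pm s\pm t:s<t\}.$$
On the left, $z$ has multiplicity $2\kappa-|\{0,\kappa\}\cup\{z,z-\kappa\}|$, which is $2\kappa-2$ if $z\in\{0,\kappa\}$ and $2\kappa-4$ otherwise. In $\{2x:x\in S\}$ every even $z\neq0$ has multiplicity $2$ and all other $z$ have multiplicity $0$. Write $\mu_2(z)$ for this multiplicity and $\mu(z)$ for that of $z$ in $\{\pm2t\}\cup\{\pm s\pm t\}_{s<t}$. Then $\mu=\mu_2+\frac12(\text{left}-\mu_2-2k[z=0])$, that is, $\mu(0)=0$; $\mu(\kappa)=\kappa-1+[\kappa\text{ even}]$; and $\mu(z)=\kappa-2+[z\text{ even}]$ otherwise. In one formula,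
$$\mu(z)=\kappa-2+[z\text{ even}]+[z=\kappa]-(\kappa-1)[z=0].$$
Since $\prod_z(1-p^n\omega^z)=1-p^{2\kappa n}$, the product over even $z$ is $1-p^{\kappa n}$, and $\omega^\kappa=-1$,
$$\Pi_n=(1-p^{2\kappa n})^{k-1}(1-p^{\kappa n})(1+p^n)(1-p^n)^{-k}.$$
Dividing the numerator by $\prod_n\Pi_n$ gives $C(p)=(p;p)_\infty^k$. $\square$

**End of the proof of Theorems 1 and 2.** Put $u_t=q^{-h_t}$, $0<q<1$, $p=q^{2N}$ in Lemma 3. Since $u_t-u_t^{-1}=q^{-h_t}(1-q^{2h_t})$, we have $-u_t^{-1}\theta(u_t^2;p)=q^{-h_t}\theta(q^{2h_t};p)$. For $s<t$,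
$$u_t+u_t^{-1}-u_s-u_s^{-1}=q^{-h_t}(1-q^{h_t-h_s})(1-q^{h_t+h_s}),$$
so $Q(u_s,u_t)=q^{-h_t}\theta(q^{h_t-h_s};p)\theta(q^{h_t+h_s};p)$. The factor $q^{-h_t}$ occurs $1+(t-1)=t$ times, and so
$$\det(D_j(u_t))=(p;p)_\infty^k\,q^{-\sum_tth_t}\prod_t\theta(q^{2h_t};p)\prod_{s<t}\theta(q^{h_t-h_s};p)\,\theta(q^{h_t+h_s};p).$$
Insert this in (10.1): the powers of $q$ cancel. The two sides agree for $0<q<1$, and both are power series convergent for $|q|<1$, so they agree as power series. This is Theorem 2. With $T=2\ell$, $e=0$, $H_t=2i_t$ it is Theorem 1, and the conjecture is proved. $\blacksquare$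

## 12. Counting parts, and a product with $\ell$ in the place of $k$

**Theorem 3 (bivariate generating function).** In the setting of Theorem 2 let $G(z,q)=\sum z^{\#\text{parts}}q^n$ over admissible partitions. With $m_t=y_t-t$,
$$G(z,q)=\sum_{y\in O}\operatorname{sgn}(y)\,q^{\Psi(y)-\Psi(y^0)}\prod_{t=1}^kq^{\frac{m_tH_t+m_t(m_t+1)}2}\sum_r\frac{z^{r+m_t/2}\,q^{r(r+m_t)}}{(q)_r(q)_{r+m_t}} .$$

*Proof.* **Step 1: the two sides agree at $z=q^{2\mu}$, $\mu\in\mathbb N_0$.** Shift all times by $2\mu$. Each peak then weighs $q^{2\mu}$ more, and peaks correspond to parts, so $G(q^{2\mu},q)$ is $V$ of the state at time $2\mu$ with heights $H_t$ and all types $A$. By Proposition 3 it equals $\sum_yc(y)\prod_tF_{m_t}(\mu+\frac{H_t}2,\mu-\frac{H_t}2)$. The shift rule in (3.2) multiplies the $r$-th term of (4.4) by $q^{\mu(r+m)+\mu r}$, so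
$$F_m(\mu+\tfrac H2,\mu-\tfrac H2)=q^{\frac{mH+m(m+1)}2}\sum_r\frac{q^{2\mu(r+m/2)}q^{r(r+m)}}{(q)_r(q)_{r+m}},$$
which is the claimed right side at $z=q^{2\mu}$.

**Step 2: both sides are series in $z$ and $q$ of a controlled shape.** On the right consider the term of given $y$ and $r_1,\dots,r_k$, with $s_t=r_t+m_t\ge0$. Its $z$-exponent is $\sum_t(r_t+\frac{m_t}2)=\frac12\sum_t(r_t+s_t)\ge0$, an integer because $\sum_tm_t$ is even. Its powers of $q$ are integers, since all $H_t$ have the same parity and so $\sum_tm_tH_t$ is even. By (3.1) at $v=0$ its order in $q$ is $\Psi(y)-\Psi(y^0)+\sum_t\big(\frac{s_t^2+r_t^2}2+(s_t-r_t)\frac{H_t+1}2\big)$. As $\Psi(y)\ge-\frac T2\sum_ty_t$ and $y_t=t+s_t-r_t$, this tends to infinity with $(r,s)$. So finitely many terms have $q$-order below any given bound. Hence the difference of the two sides is $\sum_{i\ge0}z^ie_i(q)$ with all $e_i\in q^{-C}\mathbb Z[[q]]$ for one $C$, and the coefficient of each power of $q$ is a polynomial in $z$.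

**Step 3: the difference is zero.** Otherwise let $j$ be least with $e_j\ne0$. For all $\mu\ge1$, putting $z=q^{2\mu}$ and dividing by $q^{2\mu j}$, $0=\sum_{i\ge j}q^{2\mu(i-j)}e_i=e_j+O(q^{2\mu-C})$. So $e_j=0$, a contradiction. $\square$

**Theorem 4 (level–rank dual form of Theorem 1).** In the setting of Theorem 1 let $b_j=k_0+\dots+k_{j-1}+j-\frac12$ for $1\le j\le\ell$. Then
$$\sum_na_nq^n=\frac{(q^{2N};q^{2N})_\infty^\ell}{(q;q)_\infty^{\ell-1}(q^2;q^2)_\infty}\prod_{1\le i<j\le\ell}\theta(q^{b_j-b_i};q^{2N})\,\theta(q^{b_i+b_j};q^{2N}).$$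

*Proof.* **Step 1: the $h_t$ and the $b_j$ are complementary.** Put $p=q^{2N}$ and $I=\{\frac12,\frac32,\dots,N-\frac12\}$. Let $i_{(1)}\le\dots\le i_{(k)}$ be the increasing rearrangement of the $i_t$, so $i_{(s)}=i_{k+1-s}$. Then $N-h_{k+1-s}=i_{(s)}+s-\frac12$. In the word $*^{k_0}|*^{k_1}|\cdots|*^{k_\ell}$ of length $k+\ell=N$, the $s$-th star is preceded by $i_{(s)}$ bars, so it has position $i_{(s)}+s$. The $j$-th bar has position $b_j+\frac12$. So $Y=\{N-h_t\}$ and $Y'=\{b_j\}$ are complementary in $I$. For example, $\ell=2$ and $(1,0,1)$ gives the word $*||*$, $Y=\{\frac12,\frac72\}$ and $Y'=\{\frac32,\frac52\}$.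

**Step 2: rewrite the product.** For a subset $Z$ of $I$ put $D(Z)=\prod_{x<y\in Z}\theta(q^{y-x};p)\theta(q^{x+y};p)$ and $C(Z)=\prod_{x\in Z}\theta(q^{2x};p)$. Since $\theta(q^a;p)=\theta(q^{2N-a};p)$, both are unchanged when each $x$ is replaced by $N-x$. So $C(Y)D(Y)=\prod_t\theta(q^{2h_t};p)\prod_{s<t}\theta(q^{h_t-h_s};p)\theta(q^{h_t+h_s};p)$.

**Step 3: compare $Y$ and $Y'$.** For fixed $x\in I$, the numbers $x-y$ and $x+y$ with $y\in I$ are the $2N$ consecutive integers from $x-N+\frac12$ to $x+N-\frac12$, so they run once through $\mathbb Z/2N$, with $0$ at $x-y$, $y=x$. As $\theta(q^a;p)$ depends only on $\pm a$ mod $2N$ for representatives in $[1,2N-1]$,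
$$\theta(q^{2x};p)\prod_{y\in I,\,y\ne x}\theta(q^{|x-y|};p)\,\theta(q^{x+y};p)=\prod_{a=1}^{2N-1}\theta(q^a;p)=R:=\frac{(q;q)_\infty^2}{(p;p)_\infty^2}.$$
Multiply over $x\in Y$, and over $x\in Y'$. With the cross factor $W=\prod_{x\in Y,y\in Y'}\theta(q^{|x-y|};p)\theta(q^{x+y};p)$ this gives
$$D(Y)^2C(Y)W=R^k,\qquad D(Y')^2C(Y')W=R^\ell .$$
Also $C(Y)C(Y')=\prod_{a\text{ odd},\,a<2N}\theta(q^a;p)=(q;q^2)_\infty^2$. Dividing the two equations and multiplying by $C(Y)C(Y')$, $(D(Y)C(Y))^2=R^{k-\ell}(q;q^2)_\infty^2D(Y')^2$. All series have constant term $1$, so we may take square roots: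
$$D(Y)C(Y)=\left(\frac{(q;q)_\infty}{(p;p)_\infty}\right)^{k-\ell}(q;q^2)_\infty\,D(Y').$$

**Step 4: insert in Theorem 1.** The prefactor becomes $\big((p;p)_\infty/(q;q)_\infty\big)^{\ell}(q;q^2)_\infty$, and $(q;q^2)_\infty/(q;q)_\infty=1/(q^2;q^2)_\infty$. $\square$
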